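\title{Symplectic periods and the Zelevinsky form under restriction from $\mathrm{GL}_{2n}$ to $\mathrm{SL}_{2n}$}

\begin{abstract}
Let $F$ be a non-archimedean local field of any characteristic and let $\pi$ be an irreducible admissible representation of $\mathrm{GL}_{2n}(F)$ with a nonzero $\mathrm{Sp}_{2n}(F)$-invariant linear form. We prove that exactly one irreducible summand of the restriction of $\pi$ to $\mathrm{SL}_{2n}(F)$ has such a form, and that it is the summand carrying Zelevinsky's degenerate Whittaker form. The proof transports the invariant form from $\pi$ to its second iterated highest derivative, a representation of a smaller group $\mathrm{GL}_{2n-2k}(F)$, compatibly with self-twists of $\pi$. It also gives multiplicity one for the invariant form, shows that the orders of the iterated highest derivatives are equal in pairs, and determines how the matching of the two summands depends on the normalizations.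
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The setting}
Let $F$ be a non-archimedean local field, of any characteristic and any residue characteristic, with absolute value $|\cdot|$, and let $\psi$ be a nontrivial additive character of $F$. Put $G_m=\mathrm{GL}_m(F)$, with $G_0=1$. Representations are complex and smooth: every vector is fixed by an open subgroup. A representation $\pi$ of a group is \emph{distinguished} by a subgroup $H$ if $\operatorname{Hom}_H(\pi,\mathbb C)\neq0$, that is, if there is a nonzero linear form $\ell$ on $\pi$ with $\ell(hv)=\ell(v)$ for all $h\in H$, $v\in\pi$.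

Let $N=2n$ and let $W$ be the symplectic space with basis $w_1,\dots,w_N$ such that
\[
\langle w_i,w_{N+1-i}\rangle=1=-\langle w_{N+1-i},w_i\rangle\qquad(1\le i\le n),
\]
all other pairings of basis vectors being $0$. The basis identifies $\mathrm{GL}(W)$ with $G_N$ and $\mathrm{SL}(W)$ with $\mathrm{SL}_N=\mathrm{SL}_N(F)$. Let $\mathrm{Sp}_N\subset \mathrm{SL}_N$ be the isometry group of the form, with $\mathrm{Sp}_0=1$.

Let $n\ge1$ and let $\pi$ be an irreducible admissible representation of $G_N$. We take as known that
\[
\pi|_{\mathrm{SL}_N}=\bigoplus_\alpha\pi_\alpha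
\]
is a finite direct sum of pairwise non-isomorphic irreducible representations. Since $\mathrm{Sp}_N\subset\mathrm{SL}_N$, we have $\operatorname{Hom}_{\mathrm{Sp}_N}(\pi,\mathbb C)=\bigoplus_\alpha\operatorname{Hom}_{\mathrm{Sp}_N}(\pi_\alpha,\mathbb C)$, so $\pi$ is distinguished by $\mathrm{Sp}_N$ exactly when some $\pi_\alpha$ is. It is natural to ask how many summands are distinguished, and which.

The second question needs a way to name a summand, because the summands look alike. Every $\mathrm{SL}_N$-submodule of $\pi$ is a sum of some of the $\pi_\alpha$. For $g\in G_N$ the subspace $g\pi_\alpha=\pi(g)\pi_\alpha$ is an irreducible $\mathrm{SL}_N$-submodule, hence equals some $\pi_\beta$. The sum of the members of a $G_N$-orbit is $G_N$-stable, so $G_N$ permutes the summands transitively. The stabilizers are conjugate and contain $\mathrm{SL}_N$; as $G_N/\mathrm{SL}_N\cong F^\times$ is abelian, they coincide, and they equal $\{g:\det g\in D_\pi\}$ for a subgroup $D_\pi\subset F^\times$ of finite index. This subgroup is open: an open subgroup of $G_N$ fixing a nonzero vector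 of $\pi_\alpha$ stabilizes $\pi_\alpha$, and its image under $\det$ is open. Thus the summands form a torsor under the finite group $F^\times/D_\pi$, with no preferred point. A point is singled out by a linear form on $\pi$ that is unique up to scalar and equivariant under a subgroup of $\mathrm{SL}_N$. Zelevinsky's degenerate Whittaker form is such a form, and it exists for every $\pi$.

\subsection{Derivatives and the character $\theta$}
If a group $E$ acts on a space $\tau$ and $\chi$ is a character of $E$, let $\tau_{E,\chi}$ be the quotient of $\tau$ by the span of the vectors $ev-\chi(e)v$, and write $\tau_E$ when $\chi=1$. Linear forms on $\tau_{E,\chi}$ are the linear forms $\ell$ on $\tau$ with $\ell(ev)=\chi(e)\ell(v)$. If $\tau$ is a representation of a larger group, every element that normalizes $E$ and fixes $\chi$ acts on $\tau_{E,\chi}$.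

Let $U_k\subset G_k$ be the group of upper triangular unipotent matrices and $\psi_k(u)=\psi\big(\sum_{i<k}u_{i,i+1}\big)$ for $u\in U_k$. For a representation $\tau$ of $G_m$ and $1\le k\le m$, the $k$-th \emph{derivative} is
\[
\tau^{(k)}=\tau_{E_{m,k},\,\psi_k},\qquad E_{m,k}=\Big\{\begin{pmatrix}1_{m-k}&x\\0&u\end{pmatrix}:u\in U_k\Big\},
\]
where $\psi_k$ is evaluated on the block $u$. It is a representation of $G_{m-k}$ through $g\mapsto\operatorname{diag}(g,1_k)$. This is the Bernstein--Zelevinsky derivative up to a twist by a power of $|\det|$, which affects neither vanishing nor irreducibility nor any of the objects defined below. The condition $\tau^{(m)}\ne0$ says that $\tau$ has a Whittaker functional; the largest $k$ with $\tau^{(k)}\neq0$ measures how much of the Whittaker character $\tau$ supports in the lower right corner. For this $k$ we call $\tau^{(k)}$ the \emph{highest derivative} of $\tau$ and $k$ its order.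

For irreducible $\pi$ of $G_N$ let $\lambda_1$ be the order of the highest derivative of $\pi$, let $\lambda_2$ be the order of the highest derivative of $\pi^{(\lambda_1)}$, and so on until $\lambda_1+\dots+\lambda_s=N$. Let $S$ be the set $\{1,\dots,N-1\}$ with the integers $N-\lambda_1,\ N-\lambda_1-\lambda_2,\ \dots,\ N-\lambda_1-\dots-\lambda_{s-1}$ removed, and define a character of $U_N\subset\mathrm{SL}_N$ by
\[
\theta(u)=\psi\Big(\sum_{i\in S}u_{i,i+1}\Big).
\]
So $\theta$ is the Whittaker character on diagonal blocks of sizes $\lambda_s,\dots,\lambda_1$, read from top left to bottom right. It is the full Whittaker character when $\lambda_1=N$ and the trivial character when all $\lambda_i=1$. By Zelevinsky, the linear forms $L$ on $\pi$ with $L(uv)=\theta(u)L(v)$ for $u\in U_N$ form a line (we recall the reason in Section~\ref{sec:highest}); let $L_\pi$ span it. The restriction of $L_\pi$ to each summand, extended by zero, is again such a form, so $L_\pi$ is nonzero on exactly one summand. We call it $\pi_0$ and say that it \emph{carries} $\theta$. In general, a linear form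 is \emph{supported on} a summand if it vanishes on all the others.

\subsection{Results}
The following statement is the question that comes from Dijols and Prasad \cite{DP}; we answer it affirmatively for every $F$, every $n\ge1$ and every $\psi$.

\begin{theorem}\label{thm:main}
Let $\pi$ be an irreducible admissible representation of $G_{2n}$ distinguished by $\mathrm{Sp}_{2n}$, and let $\pi|_{\mathrm{SL}_{2n}}=\bigoplus_\alpha\pi_\alpha$. Then exactly one $\pi_\alpha$ is distinguished by $\mathrm{Sp}_{2n}$, and it is the summand $\pi_0$ carrying $\theta$.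
\end{theorem}

We deduce it from a statement that is suited to induction on $n$. Let $\omega:F^\times\to\mathbb C^\times$ be a smooth character. An \emph{$\omega$-operator} on a representation $\tau$ of $G_m$ is a linear automorphism $A$ of $\tau$ with
\[
A\,\tau(g)=\omega(\det g)\,\tau(g)\,A\qquad(g\in G_m),
\]
that is, an isomorphism from $\tau$ to its twist by $\omega\circ\det$. For $G_0$ the only irreducible representation is $\mathbb C$, and we put $L_{\mathbb C}=\mathrm{id}$.

\begin{theorem}\label{thm:ind}
Let $n\ge0$ and let $\pi$ be an irreducible representation of $G_{2n}$ distinguished by $\mathrm{Sp}_{2n}$.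
\begin{enumerate}
\item[(1)] $\dim\operatorname{Hom}_{\mathrm{Sp}_{2n}}(\pi,\mathbb C)=1$; let $\ell$ span this space.
\item[(2)] If $n\ge1$ and $k=\lambda_1$, then $k\le n$, $\lambda_2=k$, and $\pi^{(k)(k)}=(\pi^{(k)})^{(k)}$ is irreducible and distinguished by $\mathrm{Sp}_{2n-2k}$. Hence $s$ is even and $\lambda_{2i-1}=\lambda_{2i}$ for all $i$.
\item[(3)] For every $\omega$ and every $\omega$-operator $A$ on $\pi$ there is $c\in\mathbb C^\times$ with both $\ell\circ A=c\,\ell$ and $L_\pi\circ A=c\,L_\pi$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:more} in the last section adds consequences for the Zelevinsky data of $\pi$, for the group $D_\pi$, and for other symplectic forms and other characters of $U_N$.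

\subsection{What to expect}\label{sec:expect}
For $n=1$ we have $\mathrm{Sp}_2=\mathrm{SL}_2$. This subgroup is normal, so the kernel of $\pi\to\pi_{\mathrm{SL}_2}$ is a $G_2$-submodule. If $\pi$ is distinguished, the kernel is proper, hence zero, and $\pi$ is a character of $G_2/\mathrm{SL}_2$. There is one summand and nothing to prove.

In general, part (1) of Theorem~\ref{thm:ind} already gives that exactly one summand is distinguished. Then $\ell$ and $L_\pi$ each mark a point of the torsor of summands, and the question is whether their difference in $F^\times/D_\pi$ is trivial. No soft argument can decide this: replacing $\mathrm{Sp}_N$ by $g\,\mathrm{Sp}_Ng^{-1}$ moves the first point by $\det g$ and leaves the second in place. The answer depends on the constants in the symplectic form, and even signs have to be followed through the proof.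

Two tests make the statement plausible only if $D_\pi$ is larger than it is for formal reasons. Scalar matrices give $F^{\times N}\subset D_\pi$. But $\operatorname{diag}(a1_n,1_n)$ multiplies the form by $a$, so it normalizes $\mathrm{Sp}_N$ and permutes the distinguished summands; uniqueness forces $F^{\times n}\subset D_\pi$. Secondly, $\ell$ does not involve $\psi$, so $\pi_0$ must not change when $\psi$ is replaced by $x\mapsto\psi(ax)$. Both tests are passed because the $\lambda_i$ are equal in pairs (Remark~\ref{rem:tests}).

\subsection{The method}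
The forms $\ell$ and $L_\pi$ are equivariant under quite different groups. They can be compared on a small submodule of the restriction of $\pi$ to the mirabolic subgroup, which is explicitly induced from $\rho=\pi^{(k)}$, $k=\lambda_1$, and on which $\ell$ does not vanish (Section~\ref{sec:bottom}). For $G_4$ this exhibits $\ell$ as an integral of translates of $L_\pi$ by symplectic matrices (Section~\ref{sec:gl4}). In general an orbit analysis turns $\ell$ into an $\mathrm{Sp}_{N-2k}$-invariant form on a \emph{left} derivative of $\rho$, taken in the upper left corner (Section~\ref{sec:descent}), and an exchange of unipotent groups compares it with the ordinary derivative $\rho^{(k)}$ (Section~\ref{sec:leftright}). Each step respects $\omega$-operators, and the induction closes in Section~\ref{sec:proof}.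

\section{Compact induction, mirabolic functors and highest derivatives}\label{sec:recall}

\subsection{Compact induction}\label{sec:cind}
All groups that we induce from or to are closed subgroups of some $G_m$. For closed subgroups $R'\subset R$ and a representation $\sigma$ of $R'$, the unnormalized compact induction $\operatorname{c-ind}_{R'}^R\sigma$ is the space of functions $f:R\to\sigma$ with $f(r'r)=\sigma(r')f(r)$ for $r'\in R'$, right invariant under an open subgroup, and compactly supported modulo $R'$; the group $R$ acts by right translation. The \emph{support} of $f$ is the image of $\{f\neq0\}$ in $R'\backslash R$; it is compact and open. The product of $f$ with the characteristic function of a compact open subset of $R'\backslash R$ lies again in the induced space. For $R''\subset R'\subset R$, induction in stages identifies $\varphi\in\operatorname{c-ind}_{R''}^R\sigma$ with the function $f:R\to\operatorname{c-ind}_{R''}^{R'}\sigma$ given by $f(r)(r')=\varphi(r'r)$. We use two facts from \cite[Ch.~1 and \S\S2.21--2.29]{BZ76}.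
\begin{itemize}
\item[(I1)] Let $H\subset R$ be a closed subgroup and $H'=H\cap R'$. Suppose that the $H$-orbit $Z$ of the base point is closed in $R'\backslash R$ and that $H'\backslash H\to Z$ is a homeomorphism. Then $f\mapsto f|_H$ maps $\operatorname{c-ind}_{R'}^R\sigma$ onto $\operatorname{c-ind}_{H'}^H\sigma$, and its kernel consists of the $f$ with support disjoint from $Z$. (This is the exactness of restriction of compactly supported sections of an $l$-sheaf to a closed subset, with compact induction described by equivariant $l$-sheaves.)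
\item[(I2)] If $H'\subset H$ are both unimodular and $dh$ is an invariant measure on $H'\backslash H$, then $\mu\mapsto\big(f\mapsto\int_{H'\backslash H}\mu(f(h))\,dh\big)$ is an isomorphism $\operatorname{Hom}_{H'}(\sigma,\mathbb C)\to\operatorname{Hom}_H(\operatorname{c-ind}_{H'}^H\sigma,\mathbb C)$.
\end{itemize}

\subsection{The mirabolic group}
Let $P_m\subset G_m$ be the group of matrices with last row $(0,\dots,0,1)$. Then $P_m=G_{m-1}V_m$, where $G_{m-1}$ sits in the upper left corner and $V_m\cong F^{m-1}$ is the group of matrices that differ from $1$ only in the last column; $P_1=V_1=1$. For $m\ge2$ the characters of $V_m$ form two orbits under $G_{m-1}$: the trivial character, and the orbit of $\psi_V(v)=\psi(v_{m-1,m})$, whose stabilizer in $G_{m-1}$ is $P_{m-1}$. The functors attached to these orbits are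
\[
\Psi^-\kappa=\kappa_{V_m},\qquad \Phi^-\kappa=\kappa_{V_m,\psi_V},\qquad \Phi^+\kappa'=\operatorname{c-ind}_{P_{m-1}V_m}^{P_m}(\kappa'\otimes\psi_V),
\]
for a $P_m$-module $\kappa$ and a $P_{m-1}$-module $\kappa'$, and $\Psi^+$, which extends a $G_{m-1}$-module to $P_m$ with $V_m$ acting trivially. Here $\Psi^-\kappa$ is a $G_{m-1}$-module and $\Phi^-\kappa$ a $P_{m-1}$-module. We use the following facts from \cite[\S3.2, 3.5]{BZ77}, in unnormalized form.
\begin{itemize}
\item[(B1)] The four functors are exact, and $\Phi^+$ is left adjoint to $\Phi^-$.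
\item[(B2)] Evaluation of functions at $1$ induces an isomorphism $\Phi^-\Phi^+\kappa'\cong\kappa'$.
\item[(B3)] The sequence $0\to\Phi^+\Phi^-\kappa\to\kappa\to\Psi^+\Psi^-\kappa\to0$, whose first map is the adjunction map, is exact.
\item[(B4)] If $\kappa^{(r)}:=\Psi^-(\Phi^-)^{r-1}\kappa$ vanishes for $1\le r\le m$, then $\kappa=0$.
\end{itemize}
For a representation $\tau$ of $G_m$ restricted to $P_m$, the module $(\Phi^-)^{r-1}\tau$ is obtained by taking coinvariants column by column for the last $r-1$ columns, with the character $\psi$ on each superdiagonal entry; $\Psi^-$ then treats one more column with the trivial character. So the definition in (B4) agrees with the one in the introduction, $\tau\mapsto\tau^{(r)}$ is exact, and a nonzero $\tau$ has a nonzero derivative. Above the highest derivative, the last step costs nothing.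

\begin{lemma}\label{lem:free}
Let $\tau$ be a representation of $G_m$ and $1\le k\le m$, with $\tau^{(r)}=0$ for all $r>k$. Then $V_{m-k+1}$ acts trivially on the $P_{m-k+1}$-module $(\Phi^-)^{k-1}\tau$; that is, $(\Phi^-)^{k-1}\tau=\Psi^+\tau^{(k)}$.
\end{lemma}

\begin{proof}
For $k=m$ the group $V_1$ is trivial. For $k<m$ the $P_{m-k}$-module $(\Phi^-)^k\tau$ has derivatives $\tau^{(k+r)}=0$, $r\ge1$, so it vanishes by (B4). Now (B3) for $\kappa=(\Phi^-)^{k-1}\tau$ gives $\kappa=\Psi^+\Psi^-\kappa$.
\end{proof}

\subsection{Highest derivatives}\label{sec:highest}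
A \emph{segment} is a set $\Delta=\{\sigma,|\det|\sigma,\dots,|\det|^{l-1}\sigma\}$ with $\sigma$ an irreducible cuspidal representation of some $G_d$; its length is $l$, and $\Delta^-$ is obtained by removing the last term. In Zelevinsky's classification \cite{Z} every irreducible representation of $G_m$ is written $\langle\Delta_1,\dots,\Delta_r\rangle$ for a multiset of segments. We need one theorem \cite[Thm.~8.1]{Z}.
\begin{itemize}
\item[(Z)] If $\pi=\langle\Delta_1,\dots,\Delta_r\rangle$, with $\Delta_j$ a segment of cuspidal representations of $G_{d_j}$, then the highest derivative of $\pi$ has order $\sum_jd_j$, and it is the irreducible representation $\langle\Delta_1^-,\dots,\Delta_r^-\rangle$ (empty segments omitted), up to the twist by a power of $|\det|$ caused by our normalization.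
\end{itemize}
Iterating, we get
\begin{equation}\label{eq:lambda}
\lambda_i=\sum_{\operatorname{length}(\Delta_j)\ge i}d_j,\qquad\text{hence}\qquad\lambda_1\ge\lambda_2\ge\cdots.
\end{equation}
An irreducible smooth representation of $G_m$ has countable dimension, so Schur's lemma applies to it.

The definitions of $\lambda_i$, $\theta$ and $L_\pi$ make sense for an irreducible representation $\pi$ of any $G_m$, with $m$ even or odd. Let $k=\lambda_1$, $\rho=\pi^{(k)}$, and let $q:\pi\to\rho$ be the projection. We have $U_m=U_{m-k}E_{m,k}$. On $E_{m,k}$ the character $\theta$ equals $\psi_k$, because the index $m-k$ is removed from $S$; on $U_{m-k}$ it is the character attached to $\rho$, whose sequence is $(\lambda_2,\lambda_3,\dots)$. So $\theta$-equivariant forms on $\pi$ are the pullbacks under $q$ of the corresponding forms on $\rho$. Since $\rho$ is irreducible by (Z), induction on $m$ shows that they form a line, and we may normalize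
\begin{equation}\label{eq:L}
L_\pi=L_{\rho}\circ q .
\end{equation}

\section{Twisting operators and the reduction to Theorem~\ref{thm:ind}}\label{sec:reduction}

A decomposition under $\mathrm{SL}_N$ is awkward to carry through derivatives and induction. Operators are easy to carry. An $\omega$-operator $A$ on $\tau$ commutes with all elements of determinant $1$. Hence, if $E$ is a unipotent subgroup with a character $\chi$, then $A$ induces an automorphism of $\tau_{E,\chi}$. On $\tau^{(k)}$ we denote it by $A^{(k)}$; it is an $\omega$-operator for $G_{m-k}$ because $\det\operatorname{diag}(g,1)=\det g$. For the same reason $\ell\circ A$ is $\mathrm{Sp}_N$-invariant whenever $\ell$ is. The summands of $\pi|_{\mathrm{SL}_N}$ are the joint eigenspaces of a family of such operators, and this is how Theorem~\ref{thm:ind}(3) locates them.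

\begin{proof}[Proof that Theorem~\ref{thm:ind} implies Theorem~\ref{thm:main}]
Let $\omega$ be a character of $F^\times$ trivial on $D_\pi$; it is smooth since $D_\pi$ is open. Let $A_\omega$ act on the summand $g\pi_0$ by the scalar $\omega(\det g)$, which depends only on the summand. For $v\in g\pi_0$ and $h\in G_N$ we have $\pi(h)v\in hg\pi_0$, so $A_\omega\pi(h)v=\omega(\det h)\omega(\det g)\pi(h)v=\omega(\det h)\pi(h)A_\omega v$. Thus $A_\omega$ is an $\omega$-operator. Since $L_\pi$ is supported on $\pi_0$, where $A_\omega=1$, we have $L_\pi\circ A_\omega=L_\pi$. By Theorem~\ref{thm:ind}(3), $\ell\circ A_\omega=\ell$.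

Let $g\pi_0\ne\pi_0$. Then $\det g\notin D_\pi$, and the finite abelian group $F^\times/D_\pi$ has a character $\omega$ with $\omega(\det g)\ne1$. For $v\in g\pi_0$ we get $\ell(v)=\ell(A_\omega v)=\omega(\det g)\ell(v)$, so $\ell(v)=0$. Hence $\ell$ is supported on $\pi_0$, and $\pi_0$ is distinguished. An invariant form on another summand, extended by zero, would be a multiple of $\ell$ by Theorem~\ref{thm:ind}(1), and therefore zero.
\end{proof}

\section{The bottom piece of the restriction to the mirabolic group}\label{sec:bottom}

In this section and in Section~\ref{sec:descent}, $n\ge1$, $\pi$ is an irreducible representation of $G_N$, $k=\lambda_1$, $\rho=\pi^{(k)}$ and $q:\pi\to\rho$ is the projection. We do not yet assume that $\pi$ is distinguished. The representation $\pi$ is not given by a formula, but its restriction to $P_N$ contains a submodule that is, and an invariant form is determined by its values there.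

\begin{lemma}\label{lem:inj}
Let $0\neq\ell\in\operatorname{Hom}_{\mathrm{Sp}_N}(\pi,\mathbb C)$ and let $\tau\subset\pi$ be a nonzero $P_N$-submodule. Then $\ell|_\tau\ne0$.
\end{lemma}

\begin{proof}
For $1\le i\le n$ the coordinate of $w\in W$ along $w_{N+1-i}$ is $\langle w_i,w\rangle$. For $h\in \mathrm{Sp}_N$ we have $\langle w_i,hw\rangle=\langle h^{-1}w_i,w\rangle$, so
\begin{equation}\label{eq:row}
\text{row }N+1-i\text{ of }h\text{ is the linear form }\langle h^{-1}w_i,\,\cdot\,\rangle\qquad(1\le i\le n).
\end{equation}
By Witt's theorem $\mathrm{Sp}_N$ is transitive on nonzero vectors, so every nonzero row vector is the last row of an element of $\mathrm{Sp}_N$. Two invertible matrices with the same last row lie in the same coset $P_Ng$. Hence $G_N=P_N\mathrm{Sp}_N$ and, taking inverses, $G_N=\mathrm{Sp}_NP_N$. If $\ell|_\tau=0$ and $0\ne v\in\tau$, then $\ell(\pi(hp)v)=\ell(\pi(p)v)=0$ for all $h\in\mathrm{Sp}_N$, $p\in P_N$. So $\ell$ vanishes on the $G_N$-span of $v$, which is $\pi$ by irreducibility.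
\end{proof}

For $1\le j\le N$ put
\[
R_j=\Big\{\begin{pmatrix}g&x\\0&u\end{pmatrix}:g\in G_{N-j},\ u\in U_j\Big\},\qquad H_j=R_j\cap\mathrm{Sp}_N,
\]
so that $P_N=R_1\supset R_2\supset\cdots$. Let $\rho_\psi$ be the space of $\rho$ with $R_k$ acting by $\rho(g)\psi_k(u)$, and let
\[
M=\operatorname{c-ind}_{R_k}^{P_N}\rho_\psi,\qquad \mathrm{ev}:M\to\rho,\quad \mathrm{ev}(\varphi)=\varphi(1).
\]
If $A$ is an $\omega$-operator on $\pi$, put $A'=A^{(k)}$ and define $\widetilde A$ on $M$ by $(\widetilde A\varphi)(p)=\omega(\det p)^{-1}A'(\varphi(p))$. The factor $\omega^{-1}$ restores the equivariance: for $r\in R_k$ with upper left block $g$ we have $\det r=\det g$, so $A'\rho_\psi(r)=\omega(\det r)\rho_\psi(r)A'$ and $(\widetilde A\varphi)(rp)=\rho_\psi(r)(\widetilde A\varphi)(p)$. Smoothness of $\omega$ makes $\widetilde A\varphi$ smooth. Comparing $\omega(\det x)^{-1}A'\varphi(xp)$ with $\omega(\det xp)^{-1}A'\varphi(xp)$ gives $\widetilde A(p\varphi)=\omega(\det p)\,p(\widetilde A\varphi)$ for $p\in P_N$.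

\begin{proposition}\label{prop:bottom}
There is a unique $P_N$-map $\iota:M\to\pi$ with $q\circ\iota=\mathrm{ev}$. It is injective, and $A\circ\iota=\iota\circ\widetilde A$ for every $\omega$-operator $A$ on $\pi$.
\end{proposition}

\begin{proof}
First, $M=(\Phi^+)^{k-1}\Psi^+\rho$. For $k=1$ both sides are $\rho$ with $V_N$ acting trivially. For $k\ge2$ write $R_k=R'V_N$, where $R'=R_k\cap P_{N-1}$ is the analogous subgroup for $(N-1,k-1)$. Since $P_{N-1}$ fixes $\psi_V$, restricting functions to $P_{N-1}$ identifies $\operatorname{c-ind}_{R'V_N}^{P_{N-1}V_N}\rho_\psi$ with $(\operatorname{c-ind}_{R'}^{P_{N-1}}\rho_\psi)\otimes\psi_V$. Induction in stages and induction on $k$ give the claim. By (B2), applied $k-1$ times, $\mathrm{ev}$ identifies $M^{(k)}=M_{E_{N,k},\psi_k}$ with $\rho$.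

Since $k$ is the order of the highest derivative, Lemma~\ref{lem:free} gives $(\Phi^-)^{k-1}\pi=\Psi^+\rho$. By adjunction and Schur's lemma for the irreducible $\rho$,
\[
\operatorname{Hom}_{P_N}(M,\pi)=\operatorname{Hom}_{P_{N-k+1}}(\Psi^+\rho,\Psi^+\rho)=\operatorname{End}_{G_{N-k}}(\rho)=\mathbb C .
\]
By (B3) and exactness of $\Phi^+$, each map $(\Phi^+)^{i+1}(\Phi^-)^{i+1}\pi\to(\Phi^+)^{i}(\Phi^-)^{i}\pi$ is injective. Composing them gives an injective map $\iota_0:M\to\pi$, which spans the space above. It induces a $G_{N-k}$-map $M^{(k)}\to\pi^{(k)}$, that is, an endomorphism of $\rho$, which is a scalar $b$; thus $q\circ\iota_0=b\,\mathrm{ev}$. The induced map is injective by exactness, so $b\neq0$, and $\iota=b^{-1}\iota_0$ is the required map.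

The two factors $\omega(\det p)$ cancel in $A\iota\widetilde A^{-1}$, which is therefore a $P_N$-map. Moreover $qA\iota\widetilde A^{-1}=A'q\iota\widetilde A^{-1}=A'\,\mathrm{ev}\,\widetilde A^{-1}=\mathrm{ev}$, because $\mathrm{ev}\,\widetilde A=A'\,\mathrm{ev}$. By uniqueness $A\iota\widetilde A^{-1}=\iota$.
\end{proof}

By Lemma~\ref{lem:inj} and Proposition~\ref{prop:bottom}, $\ell\mapsto\ell\circ\iota$ is an injection
\begin{equation}\label{eq:first}
\operatorname{Hom}_{\mathrm{Sp}_N}(\pi,\mathbb C)\hookrightarrow\operatorname{Hom}_{H_1}(M,\mathbb C),\qquad\text{with}\quad(\ell\circ A)\circ\iota=(\ell\circ\iota)\circ\widetilde A .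
\end{equation}
We have given up part of the invariance, from $\mathrm{Sp}_N$ to $H_1$, in exchange for an explicit space of functions.

\section{The case $\mathrm{GL}_4$, $\lambda_1=2$}\label{sec:gl4}

Let $N=4$, $k=2$, and let $\ell\neq0$ be $\mathrm{Sp}_4$-invariant. Here $\rho$ is an irreducible representation of $G_2$, and $M$ consists of functions $f:P_4\to\rho$. For $p=\begin{pmatrix}g&z\\0&1\end{pmatrix}$ with $g\in G_3$, let $\xi(p)=(\xi_1,\xi_2,\xi_3)$ be the last row of $g$; it identifies $R_2\backslash P_4$ with $F^3\setminus0$. Put $\eta=\ell\circ\iota\ne0$.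

\emph{Localization.} The transvection $e_t=1+te_{14}$ lies in $H_1$. The conjugate $pe_tp^{-1}$ lies in $V_4$, with last column $t$ times the first column of $g$, so its $(3,4)$ entry is $t\xi_1$. Hence $(e_tf)(p)=f(pe_tp^{-1}p)=\psi(t\xi_1(p))f(p)$. If $f$ is supported near a point with $\xi_1\ne0$, then for a suitable $t$ the element $e_t$ multiplies $f$ by a constant $\neq1$, and so $\eta(f)=0$. Thus $\eta$ lives on $Z=\{\xi_1=0\}$.

\emph{One orbit.} The group $\mathrm{SL}_2=\mathrm{Sp}(\langle w_2,w_3\rangle)\subset H_1$ acts transitively on $Z$, and the stabilizer in $H_1$ of the base point $(0,0,1)$ is $H_2$. By (I1) and (I2), whose hypotheses are verified in general in Section~\ref{sec:descent}, there is a nonzero $H_2$-invariant form $\mu$ on $\rho_\psi$ with $\eta(f)=\int_{H_2\backslash H_1}\mu(f(h))\,dh$.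

\emph{The stabilizer.} For each $a\in F$ the group $H_2$ contains $1+ae_{12}-ae_{34}$. The sign is forced: if $hw_2=w_2+aw_1$ and $hw_4=w_4+a'w_3$, then $0=\langle hw_2,hw_4\rangle=a'+a$. This element acts on $\rho_\psi$ by $\psi(-a)\rho\begin{pmatrix}1&a\\0&1\end{pmatrix}$, so invariance of $\mu$ reads $\mu\big(\rho\begin{pmatrix}1&a\\0&1\end{pmatrix}v\big)=\psi(a)\mu(v)$. Thus $\mu$ is a Whittaker functional on $\rho$ for $\psi$ itself, not for $\psi^{-1}$.

It follows that $\rho^{(2)}\ne0$, so $\lambda=(2,2)$ and $\theta(u)=\psi(u_{12}+u_{34})$, and that $\mu$ is a multiple of $L_\rho$. This proves multiplicity one. For $v=\iota(f)$ we have $f(h)=\mathrm{ev}(hf)=q(\pi(h)v)$, and \eqref{eq:L} gives, after scaling $\ell$,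
\[
\ell(v)=\int_{H_2\backslash H_1}L_\pi(\pi(h)v)\,dh\qquad(v\in\iota(M)).
\]
This formula is the reason for the theorem. Let $A$ be an $\omega$-operator. Then $L_\pi\circ A$ is $\theta$-equivariant, so $L_\pi\circ A=cL_\pi$. As $A$ preserves $\iota(M)$ and commutes with $\pi(h)$, the formula gives $\ell(Av)=c\,\ell(v)$ on $\iota(M)$, and $\ell\circ A=c\,\ell$ by Lemma~\ref{lem:inj}.

For larger $N$ two things change. The localization has to be repeated $k-1$ times. And when $N>2k$, the form $\mu$ is equivariant for a group in the upper left corner of $G_{N-k}$, while $L_\rho$ begins in the lower right corner; for $N=2k$ the two corners coincide.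

\section{Descent along an isotropic flag}\label{sec:descent}

For $0\le j\le n$ let $\mathcal F_j=\langle w_1,\dots,w_j\rangle$. It is isotropic, $\mathcal F_j^\perp=\langle w_1,\dots,w_{N-j}\rangle$, and $W_{[j]}=\langle w_{j+1},\dots,w_{N-j}\rangle$ is a complement of $\mathcal F_j$ in $\mathcal F_j^\perp$. In the basis $w_{j+1},\dots,w_{N-j}$ the form on $W_{[j]}$ is the standard form of the introduction in dimension $N-2j$, so $\mathrm{Sp}(W_{[j]})=\mathrm{Sp}_{N-2j}$. We view it as the subgroup of $\mathrm{Sp}_N$ fixing the other basis vectors. The group $R_j$ is defined by conditions on the last $j$ rows; for symplectic matrices they become conditions on the first $j$ columns.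

\begin{lemma}\label{lem:H}
For $1\le j\le n$, $H_j=\{h\in\mathrm{Sp}_N: hw_i\in w_i+\mathcal F_{i-1}\text{ for }1\le i\le j\}$, and $H_j$ is unimodular.
\end{lemma}

\begin{proof}
A matrix lies in $R_j$ if and only if, for $1\le i\le j$, its row $N+1-i$ vanishes on $w_1,\dots,w_{N-i}$ and takes the value $1$ on $w_{N+1-i}$. By \eqref{eq:row}, the first condition says $h^{-1}w_i\in(\mathcal F_i^\perp)^\perp=\mathcal F_i$, and the second says that the coefficient of $w_i$ in $h^{-1}w_i$ is $1$. These conditions for $1\le i\le j$ define a group, so they hold for $h^{-1}$ if and only if they hold for $h$.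

The action on $\mathcal F_j^\perp/\mathcal F_j$ gives a homomorphism $H_j\to\mathrm{Sp}(W_{[j]})$, split by the inclusion $\mathrm{Sp}(W_{[j]})\subset H_j$. An element of its kernel lies in $R_j$, acts on $\mathcal F_j$ by an element of $U_j$, and acts trivially on $\mathcal F_j^\perp/\mathcal F_j$; so the kernel is a closed subgroup of $U_N$. Now $U_N$ is a union of compact subgroups, namely the conjugates of its integral points by diagonal matrices, so every element of the kernel lies in a compact subgroup. The group $\mathrm{Sp}(W_{[j]})$ is generated by transvections $w\mapsto w+t\langle a,w\rangle a$; for fixed $a$ these form a copy of $F$, which is a union of compact subgroups. A continuous homomorphism $H_j\to\mathbb R_{>0}$, such as the modulus character, is trivial on compact subgroups and hence trivial.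
\end{proof}

For $1\le j\le k$ put $M_j=\operatorname{c-ind}_{R_k}^{R_j}\rho_\psi$ and $(\widetilde A_j\varphi)(r)=\omega(\det r)^{-1}A'\varphi(r)$ for $\varphi\in M_j$. Then $(M_1,\widetilde A_1)=(M,\widetilde A)$, evaluation at $1$ identifies $(M_k,\widetilde A_k)$ with $(\rho_\psi,A')$, and $M_j=\operatorname{c-ind}_{R_{j+1}}^{R_j}M_{j+1}$ for $j<k$. In this last description an element of $M_j$ is a function $f:R_j\to M_{j+1}$, $f(r)(r')=\varphi(r'r)$, and splitting $\omega(\det r'r)$ into two factors gives
\begin{equation}\label{eq:Aj}
(\widetilde A_jf)(r)=\omega(\det r)^{-1}\widetilde A_{j+1}(f(r)).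
\end{equation}

\begin{lemma}\label{lem:step}
Let $1\le j\le k-1$ and $j\le n$. If $j=n$, then $\operatorname{Hom}_{H_j}(M_j,\mathbb C)=0$. If $j<n$, then
\[
\mu\longmapsto\eta_\mu,\qquad \eta_\mu(f)=\int_{H_{j+1}\backslash H_j}\mu(f(h))\,dh,
\]
is an isomorphism $\operatorname{Hom}_{H_{j+1}}(M_{j+1},\mathbb C)\to\operatorname{Hom}_{H_j}(M_j,\mathbb C)$, and $\eta_{\mu\circ\widetilde A_{j+1}}=\eta_\mu\circ\widetilde A_j$.
\end{lemma}

\begin{proof}
\emph{The action of $E_j=E_{N,j}$.} This group is normal in $R_j$ and contained in $R_k$, where it has trivial $G_{N-k}$-component. Write its elements as $e=\begin{pmatrix}1&x\\0&u\end{pmatrix}$ and let $x_{\cdot1}\in F^{N-j}$ be the first column of $x$. Because $j\le k-1$, the entry $x_{N-j,1}$ is on the superdiagonal of the lower right $k\times k$ block, so $e$ acts on $\rho_\psi$ by the scalar $\chi_j(e)=\psi(x_{N-j,1})\psi_j(u)$. For $r=\begin{pmatrix}g&z\\0&w\end{pmatrix}\in R_j$,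
\[
rer^{-1}=\begin{pmatrix}1&(gx+z(u-1))w^{-1}\\0&wuw^{-1}\end{pmatrix}.
\]
The first column of $w^{-1}$ is $(1,0,\dots,0)^t$ and the first column of $u-1$ is zero, so the first column of the upper right block is $gx_{\cdot1}$. Also $\psi_j(wuw^{-1})=\psi_j(u)$. Therefore $\chi_j(rer^{-1})=\psi(\xi(r)x_{\cdot1})\psi_j(u)$, where $\xi(r)$ is the last row of $g$. The map $\xi$ identifies $R_{j+1}\backslash R_j=P_{N-j}\backslash G_{N-j}$ with $F^{N-j}\setminus0$, with base point $(0,\dots,0,1)$. In particular $R_{j+1}$ fixes $\chi_j$, so $(e\varphi)(r')=\varphi(r'er'^{-1}r')=\chi_j(e)\varphi(r')$ for $\varphi\in M_{j+1}$: the group $E_j$ acts on $M_{j+1}$ by $\chi_j$. For $f\in M_j$ we obtain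
\begin{equation}\label{eq:mult}
(ef)(r)=f(rer^{-1}\cdot r)=\psi(\xi(r)x_{\cdot1})\,\psi_j(u)\,f(r).
\end{equation}

\emph{Symplectic elements of $E_j$.} For $t\in F^j$ put $a=\sum_{i<j}t_iw_i$ and
\[
e_tw=w+\delta(w),\qquad\delta(w)=\langle w_j,w\rangle(a+t_jw_j)+\langle a,w\rangle w_j .
\]
Since $\delta$ has image in the isotropic space $\mathcal F_j$, we have $\langle\delta w,\delta w'\rangle=0$. In $\langle w,\delta w'\rangle+\langle\delta w,w'\rangle$ the terms cancel in pairs:
\[
\langle w_j,w'\rangle\big(\langle w,a\rangle+\langle a,w\rangle\big)+\langle a,w'\rangle\big(\langle w,w_j\rangle+\langle w_j,w\rangle\big)+t_j\langle w_j,w'\rangle\big(\langle w,w_j\rangle+\langle w_j,w\rangle\big)=0 .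
\]
So $e_t\in\mathrm{Sp}_N$. The map $\delta$ kills $\mathcal F_j^\perp=\langle w_1,\dots,w_{N-j}\rangle$, and its image lies in $\mathcal F_j\subset\mathcal F_j^\perp$; this inclusion is where $j\le n$ is used. Hence $e_t\in E_j\cap H_j$ with $u=1$, and $x_{\cdot1}=\delta(w_{N+1-j})=\sum_{i\le j}t_iw_i$. By \eqref{eq:mult}, $e_t$ multiplies $f$ by the function $\psi(\sum_{i\le j}\xi_it_i)$.

\emph{Localization.} Let $Z=\{\xi\in F^{N-j}\setminus0:\xi_1=\dots=\xi_j=0\}$ when $j<n$; for $j=n$ we have $N-j=j$ and the same conditions define $Z=\emptyset$. The set $Z$ is closed in $F^{N-j}\setminus0$. Let $\eta\in\operatorname{Hom}_{H_j}(M_j,\mathbb C)$ and $\xi^0\notin Z$. Choose $t$ with $c=\psi(\sum\xi_i^0t_i)\ne1$, and a compact open neighborhood $\Omega$ of $\xi^0$ on which $\psi(\sum\xi_it_i)=c$. If $f$ has support in $\Omega$, then $\eta(f)=\eta(e_tf)=c\,\eta(f)$, so $\eta(f)=0$. If the support of $f$ is disjoint from $Z$, partition it into finitely many compact open pieces, each inside such an $\Omega$; then $\eta(f)=0$. For $j=n$ this proves $\eta=0$.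

\emph{The orbit.} Let $j<n$. For $h\in H_j$, the row $\xi(h)$ is row $N-j$ of $h$ restricted to the first $N-j$ columns; by \eqref{eq:row} with $i=j+1\le n$ it is the form $\langle h^{-1}w_{j+1},\cdot\rangle$ on $\mathcal F_j^\perp$. Since $h$ preserves $\mathcal F_j^\perp\ni w_{j+1}$, this form vanishes on $\mathcal F_j$, so $\xi(h)\in Z$. Conversely, a point of $Z$ is a nonzero form on $\mathcal F_j^\perp/\mathcal F_j\cong W_{[j]}$, so it equals $\langle y,\cdot\rangle$ for some nonzero $y\in W_{[j]}$, and $y=h^{-1}w_{j+1}$ for some $h\in\mathrm{Sp}(W_{[j]})\subset H_j$. Thus $Z$ is the $H_j$-orbit of the base point, with stabilizer $H_j\cap R_{j+1}=H_{j+1}$. The bijection $H_{j+1}\backslash H_j\to Z$ is a homeomorphism by the open mapping theorem for a transitive action of a $\sigma$-compact locally compact group on a locally compact space. By (I1) and the localization step, every $\eta$ factors uniquely through $\operatorname{c-ind}_{H_{j+1}}^{H_j}M_{j+1}$. Both groups are unimodular by Lemma~\ref{lem:H}, and (I2) gives the isomorphism. Finally $\det h=1$ on $H_j$, so \eqref{eq:Aj}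 gives $(\widetilde A_jf)(h)=\widetilde A_{j+1}(f(h))$, which is the last assertion.
\end{proof}

If $k>n$, the descent passes through $j=1,\dots,n-1$ and ends in $0$ at $j=n$. If $k\le n$, it ends at $\operatorname{Hom}_{H_k}(\rho_\psi,\mathbb C)$. To describe this space we need the mirror image of the derivative. For a representation $\tau$ of $G_m$ and $1\le k\le m$, the \emph{left derivative} is
\[
{}^{(k)}\tau=\tau_{E^-_{m,k},\,\psi_k},\qquad E^-_{m,k}=\Big\{\begin{pmatrix}a&c\\0&1_{m-k}\end{pmatrix}:a\in U_k\Big\},
\]
with $\psi_k$ evaluated on $a$. It is a representation of $G_{m-k}$ through $g\mapsto\operatorname{diag}(1_k,g)$, and an $\omega$-operator $A$ on $\tau$ induces an $\omega$-operator ${}^{(k)}\!A$ on it.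

\begin{lemma}\label{lem:last}
Let $k\le n$. A linear form on the space of $\rho$ is $H_k$-invariant for $\rho_\psi$ if and only if it factors through ${}^{(k)}\rho$ and is $\mathrm{Sp}_{N-2k}$-invariant there.
\end{lemma}

\begin{proof}
Let $h=\begin{pmatrix}g&x\\0&u\end{pmatrix}\in H_k$. Then $g$ is the restriction of $h$ to $\mathcal F_k^\perp$, and by Lemma~\ref{lem:H}
\[
g=\begin{pmatrix}a&c\\0&h'\end{pmatrix},\qquad a\in U_k,\quad h'\in\mathrm{Sp}_{N-2k}.
\]
Conversely, every such $g$ is an isometry of $\mathcal F_k^\perp$, since $\mathcal F_k$ is the radical of the restricted form. By Witt's theorem $g$ extends to some $h\in\mathrm{Sp}_N$, and $h\in H_k$ by Lemma~\ref{lem:H}.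

The superdiagonal entries of $u$ are $h_{N+1-i,N+2-i}$ for $2\le i\le k$. By \eqref{eq:row} this entry equals $\langle h^{-1}w_i,w_{N+2-i}\rangle$, the coefficient of $w_{i-1}$ in $h^{-1}w_i=a^{-1}w_i$, which is $(a^{-1})_{i-1,i}=-a_{i-1,i}$. So $\psi_k(u)=\psi_k(a)^{-1}$, and $h$ acts on $\rho_\psi$ by $\psi_k(a)^{-1}\rho(g)$. Hence $\mu$ is $H_k$-invariant if and only if $\mu(\rho(g)v)=\psi_k(a)\mu(v)$ for all $a$, $c$, $h'$. These $g$ form the group $E^-_{N-k,k}\cdot\operatorname{diag}(1_k,\mathrm{Sp}_{N-2k})$, and the claim follows.
\end{proof}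

Combining \eqref{eq:first} with Lemmas~\ref{lem:step} and~\ref{lem:last}, we have proved the following.

\begin{proposition}\label{prop:descent}
If $k>n$, then $\pi$ is not distinguished by $\mathrm{Sp}_N$. If $k\le n$, there is an injective linear map
\[
T_0:\operatorname{Hom}_{\mathrm{Sp}_N}(\pi,\mathbb C)\to\operatorname{Hom}_{\mathrm{Sp}_{N-2k}}({}^{(k)}\rho,\mathbb C)
\]
such that $T_0(\ell\circ A)=T_0(\ell)\circ{}^{(k)}(A^{(k)})$ for every $\omega$-operator $A$ on $\pi$.
\end{proposition}

\section{Left and right derivatives}\label{sec:leftright}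

The form $L_\pi$ and the theorem (Z) concern $\rho^{(k)}$, not ${}^{(k)}\rho$. A permutation of the basis does not relate the two: it carries the $k\times k$ block from one corner to the other, but it turns $E^-_{m,k}$, which contains full rows, into a group that still contains full rows, while $E_{m,k}$ contains full columns. We trade columns for rows one at a time. For $m=3$, $k=2$ the chain of groups is
\[
\begin{pmatrix}1&*&*\\0&1&a\\0&0&1\end{pmatrix}\supset
\begin{pmatrix}1&0&*\\0&1&a\\0&0&1\end{pmatrix},\qquad
\begin{pmatrix}1&0&0\\ *&1&a\\0&0&1\end{pmatrix}\subset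
\begin{pmatrix}1&0&0\\ *&1&a\\ *&0&1\end{pmatrix},
\]
each with the character $\psi(a)$. The first group is $E_{3,2}$ and the last is conjugate to $E^-_{3,2}$. The first inclusion does not change the coinvariants if $\tau^{(3)}=0$, by Lemma~\ref{lem:free}. The last inclusion gives a surjection. In the middle, the $(2,1)$ and $(1,3)$ entries have their commutator in the $(2,3)$ entry, on which the character is nontrivial; the two middle groups are two maximal abelian subgroups of a Heisenberg group, and the following lemma exchanges them.

\begin{lemma}\label{lem:heis}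
Let $X\cong F^b$ and $Y\cong F^b$ act smoothly on a vector space $Q$, with $xyv=\psi(\langle x,y\rangle)\,yxv$ for a perfect bilinear pairing $X\times Y\to F$. Let $[\,\cdot\,]_X$ denote the class in $Q_X$. Then $\Theta(v)=\int_Y[yv]_X\,dy$ is well defined and induces an isomorphism $Q_Y\to Q_X$.
\end{lemma}

\begin{proof}
For a subgroup $X_0\subset X$ let $X_0^\perp=\{y:\psi(\langle X_0,y\rangle)=1\}$, and define $Y_1^\perp\subset X$ in the same way. The pairing identifies $Y$ with the Pontryagin dual of $X$. So for compact open subgroups, $X_0^\perp$ is compact open, $X_0^{\perp\perp}=X_0$, and $[Y_2:Y_1]=[Y_1^\perp:Y_2^\perp]$ if $Y_1\subset Y_2$. The last equality shows that $\kappa_0=\operatorname{vol}(Y_1)\operatorname{vol}(Y_1^\perp)>0$ does not depend on $Y_1$.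

Let $v$ be fixed by a compact open subgroup $X_0$. For $x\in X_0$ we have $x(yv)=\psi(\langle x,y\rangle)yv$, so $[yv]_X=\psi(\langle x,y\rangle)[yv]_X$, and $[yv]_X=0$ unless $y\in X_0^\perp$. The integrand is thus locally constant with compact support, the integral is a finite sum, and $\Theta(y_0v)=\Theta(v)$ by invariance of $dy$. So $\Theta$ induces a map $Q_Y\to Q_X$. With the roles exchanged (and the pairing replaced by its negative), $\Theta'(v)=\int_X[xv]_Y\,dx$ induces a map $Q_X\to Q_Y$. Take $Y_1=X_0^\perp$. Then $\Theta(v)=\big[\int_{Y_1}yv\,dy\big]_X$, and since $[yxv]_Y=[xv]_Y$,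
\[
\Theta'\Theta(v)=\int_X\Big(\int_{Y_1}\psi(\langle x,y\rangle)\,dy\Big)[xv]_Y\,dx=\operatorname{vol}(Y_1)\int_{X_0}[xv]_Y\,dx=\kappa_0\,[v]_Y .
\]
So $\Theta'\Theta$ is a nonzero scalar on $Q_Y$, and by the symmetry of the roles $\Theta\Theta'$ is a nonzero scalar on $Q_X$.
\end{proof}

\begin{proposition}\label{prop:lr}
Let $\tau$ be a representation of $G_m$, $1\le k\le m$, $b=m-k$, and suppose that $\tau^{(r)}=0$ for all $r>k$. There is a surjective linear map $\gamma:\tau^{(k)}\to{}^{(k)}\tau$ with $\gamma(gv)=|\det g|^{k-1}g\gamma(v)$ for $g\in G_b$, such that for every $\omega$-operator $A$ on $\tau$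
\[
\gamma\circ A^{(k)}=\omega(-1)^{kb}\;{}^{(k)}\!A\circ\gamma .
\]
\end{proposition}

\begin{proof}
Name the standard basis of $F^m$, in order, $y_1,\dots,y_b,x_1,\dots,x_k$, and index matrix entries by these names. The group $G_b$ acts on the $y$'s.

\emph{The groups.} For $1\le i\le k$ let $\mathcal G_i$ be the set of matrices $1+z$ with $z$ supported on the positions
\[
(x_p,x_q)\ \text{with } p<q,\qquad(y_j,x_q)\ \text{with } q>i,\qquad(x_p,y_j)\ \text{with } p<i .
\]
These pairs are the relations of a strict partial order: the $x$'s are ordered by index, and the $y$'s are placed above $x_{i-1}$, below $x_{i+1}$, and incomparable with $x_i$ and with each other. So $\mathcal G_i$ is a unipotent group. If $(\alpha,\beta)$ is a relation with no element strictly between $\alpha$ and $\beta$, then $g\mapsto g_{\alpha\beta}$ is additive on $\mathcal G_i$, since the cross terms $g_{\alpha\epsilon}g'_{\epsilon\beta}$ in a product are absent. This applies to $(x_p,x_{p+1})$: an intermediate $y_j$ would require $p<i<p+1$. Hence $\theta_0(g)=\psi\big(\sum_{p<k}g_{x_p,x_{p+1}}\big)$ is a character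 of each $\mathcal G_i$. The group $G_b$ normalizes $\mathcal G_i$ and fixes $\theta_0$.

\emph{(a) The start.} The group $\mathcal G_1$ fills the columns $x_2,\dots,x_k$ above the diagonal, so $\tau_{\mathcal G_1,\theta_0}=(\Phi^-)^{k-1}\tau$. By Lemma~\ref{lem:free} the projection $\tau_{\mathcal G_1,\theta_0}\to\tau^{(k)}$ is an isomorphism. This is the only use of the hypothesis on $\tau$; without it this projection is merely surjective, and it points in the wrong direction for the construction of $\gamma$.

\emph{(b) The exchange.} Let $1\le i\le k-1$, $C=\mathcal G_i\cap\mathcal G_{i+1}$, and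
\[
Y=\Big\{1+\sum_j\beta_je_{y_j,x_{i+1}}\Big\}\subset\mathcal G_i,\qquad X=\Big\{1+\sum_j\alpha_je_{x_i,y_j}\Big\}\subset\mathcal G_{i+1}.
\]
The positions of $\mathcal G_i$ are those of $C$ together with the $(y_j,x_{i+1})$. In the order for $\mathcal G_i$ nothing lies between $y_j$ and $x_{i+1}$, so these entries define a homomorphism $\mathcal G_i\to Y$ with kernel $C$, and $\mathcal G_i=C\rtimes Y$. The positions of $\mathcal G_{i+1}$ are those of $C$ together with the $(x_i,y_j)$; in the order for $\mathcal G_{i+1}$ nothing lies between $x_i$ and $y_j$, so $\mathcal G_{i+1}=C\rtimes X$. As $\theta_0$ is a character of both groups, $X$ and $Y$ fix $\theta_0|_C$ under conjugation and act on $Q=\tau_{C,\theta_0}$. Since $\theta_0$ is trivial on $X$ and $Y$, we have $Q_Y=\tau_{\mathcal G_i,\theta_0}$ and $Q_X=\tau_{\mathcal G_{i+1},\theta_0}$. For $1+z\in X$ and $1+z'\in Y$ we have $z'z=0$, $zz'=\big(\sum_j\alpha_j\beta_j\big)e_{x_i,x_{i+1}}$ and $zz'(z+z')=0$, so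
\[
(1+z)(1+z')=1+z+z'+zz'=(1+zz')(1+z')(1+z).
\]
The element $1+zz'\in C$ acts on $Q$ by $\psi(\sum_j\alpha_j\beta_j)$. Lemma~\ref{lem:heis} gives an isomorphism $\Theta_i:\tau_{\mathcal G_i,\theta_0}\to\tau_{\mathcal G_{i+1},\theta_0}$. It commutes with the operators induced by $A$, because $A$ commutes with $Y$. Conjugation by $g\in G_b$ acts on $Y$ by $\beta\mapsto g\beta$, so substituting $y=gy'g^{-1}$, $dy=|\det g|\,dy'$, gives $\Theta_i(gv)=|\det g|\,g\Theta_i(v)$.

\emph{(c) The end.} Let $E^\sharp\supset\mathcal G_k$ be the group with positions $(x_p,x_q)$, $p<q$, and all $(x_p,y_j)$. Then $\theta_0$ is a character of $E^\sharp$ and the projection $\tau_{\mathcal G_k,\theta_0}\to\tau_{E^\sharp,\theta_0}$ is surjective. Let $s_0$ be the permutation matrix sending the $p$-th standard basis vector to $x_p$ for $p\le k$ and the $(k+j)$-th to $y_j$. Conjugation by $s_0$ carries $(E^-_{m,k},\psi_k)$ to $(E^\sharp,\theta_0)$ and $\operatorname{diag}(1_k,g)$ to $\operatorname{diag}(g,1_k)$. So $\tau(s_0)^{-1}$ induces a $G_b$-isomorphism $\tau_{E^\sharp,\theta_0}\to{}^{(k)}\tau$. The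 permutation has $kb$ inversions, so $\det s_0=(-1)^{kb}$ and $\tau(s_0)^{-1}A=\omega(-1)^{kb}A\,\tau(s_0)^{-1}$.

Let $\gamma$ be the composite of the inverse of (a), the $k-1$ maps $\Theta_i$, the projection and $\tau(s_0)^{-1}$. Only the $\Theta_i$ contribute powers of $|\det g|$, and only the last map contributes a sign.
\end{proof}

\section{Proof of Theorem~\ref{thm:ind}}\label{sec:proof}

We argue by induction on $n$. For $n=0$ we have $\pi=\mathbb C$, $\ell=L_\pi=\mathrm{id}$, and $A$ is a nonzero scalar $c$.

Let $n\ge1$ and let $\pi$ be distinguished, with $k$, $\rho$, $q$ as in Section~\ref{sec:bottom}. By Proposition~\ref{prop:descent}, $k\le n$ and ${}^{(k)}\rho\ne0$. The highest derivative of $\rho$ has order $\lambda_2\le\lambda_1=k$ by \eqref{eq:lambda}, so Proposition~\ref{prop:lr} applies to $\tau=\rho$ with $m=N-k\ge k$ and $b=N-2k$. It gives a surjection $\gamma:\rho^{(k)}\to{}^{(k)}\rho\neq0$. Hence $\rho^{(k)}\ne0$ and $\lambda_2=k$, and $\sigma=\rho^{(k)}=\pi^{(k)(k)}$ is irreducible by (Z). Put $T(\ell)=T_0(\ell)\circ\gamma$. This form is $\mathrm{Sp}_{N-2k}$-invariant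 because $|\det|=1$ on $\mathrm{Sp}_{N-2k}$, and $T$ is injective because $T_0$ is injective and $\gamma$ is surjective:
\[
T:\operatorname{Hom}_{\mathrm{Sp}_N}(\pi,\mathbb C)\hookrightarrow\operatorname{Hom}_{\mathrm{Sp}_{N-2k}}(\sigma,\mathbb C).
\]
So $\sigma$ is distinguished. By induction the target is one-dimensional, which proves (1). The sequence of $\sigma$ is $(\lambda_3,\lambda_4,\dots)$, so the last assertion of (2) also follows by induction.

For (3), let $A$ be an $\omega$-operator on $\pi$, $A'=A^{(k)}$ and $A''=(A')^{(k)}$, an $\omega$-operator on $\sigma$. By Propositions~\ref{prop:descent} and~\ref{prop:lr},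
\[
T(\ell\circ A)=T_0(\ell)\circ{}^{(k)}\!A'\circ\gamma=\omega(-1)^{k(N-2k)}\,T_0(\ell)\circ\gamma\circ A''=T(\ell)\circ A'' ,
\]
where the sign disappears because $N-2k$ is even. By induction there is $c\in\mathbb C^\times$ with $T(\ell)\circ A''=c\,T(\ell)$ and $L_\sigma\circ A''=c\,L_\sigma$. Injectivity of $T$ gives $\ell\circ A=c\,\ell$. Let $q':\rho\to\sigma$ be the projection. Since $\lambda_1=\lambda_2=k$, applying \eqref{eq:L} twice gives $L_\pi=L_\sigma\circ q'\circ q$, so $L_\pi\circ A=L_\sigma\circ A''\circ q'\circ q=c\,L_\pi$ with the same $c$. This proves Theorem~\ref{thm:ind}, and with it Theorem~\ref{thm:main}. \qed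

\section{Segments, the group $D_\pi$, and other normalizations}\label{sec:more}

Let $J=(\langle w_i,w_j\rangle)$ be the matrix of the form, so that $\mathrm{Sp}_N=\{h:{}^thJh=J\}$. A square matrix $B$ is alternating if ${}^tB=-B$ and its diagonal is zero. Recall that the Pfaffian of alternating matrices of size $N$ satisfies $\operatorname{Pf}({}^tgBg)=\det(g)\operatorname{Pf}(B)$ and $\operatorname{Pf}(B)^2=\det B$, and that any two nondegenerate alternating matrices of size $N$ are related by $B\mapsto{}^tgBg$.

\begin{theorem}\label{thm:more}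
Let $\pi$ be as in Theorem~\ref{thm:main}, $k=\lambda_1$ and $d=\gcd(\lambda_1,\dots,\lambda_s)$.
\begin{enumerate}
\item[(1)] In $\pi=\langle\Delta_1,\dots,\Delta_r\rangle$ every segment has even length. The representation $\langle\Delta_1^{--},\dots,\Delta_r^{--}\rangle$, obtained by removing the last two terms of each segment, is distinguished by $\mathrm{Sp}_{2n-2k}$.
\item[(2)] $F^{\times d}\subset D_\pi$. So the number of summands of $\pi|_{\mathrm{SL}_N}$ divides $[F^\times:F^{\times d}]$ when this index is finite, and $\pi|_{\mathrm{SL}_N}$ is irreducible if $d=1$. Moreover $d\mid n$.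
\item[(3)] Let $B$ be a nondegenerate alternating matrix of size $N$ and $\mathrm{Sp}(B)=\{h:{}^thBh=B\}$. Let $c=(c_i)_{i\in S}\in(F^\times)^S$, $\theta_c(u)=\psi\big(\sum_{i\in S}c_iu_{i,i+1}\big)$, and let $t$ be any diagonal matrix with $t_i/t_{i+1}=c_i$ for $i\in S$. Exactly one summand of $\pi|_{\mathrm{SL}_N}$ is distinguished by $\mathrm{Sp}(B)$, and exactly one carries a nonzero $\theta_c$-equivariant form. They coincide if and only if $\det(t)\operatorname{Pf}(J)\operatorname{Pf}(B)^{-1}\in D_\pi$. Every summand is distinguished by some conjugate of $\mathrm{Sp}_N$: for $g,x\in G_N$, the summand $g\pi_0$ is distinguished by $x\,\mathrm{Sp}_Nx^{-1}$ if and only if $\det x\in\det(g)D_\pi$.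
\item[(4)] For any subgroup $G'$ with $\mathrm{SL}_N\subset G'\subset G_N$, the restriction $\pi|_{G'}$ has exactly one irreducible summand distinguished by $\mathrm{Sp}_N$, and it is the one carrying $\theta$.
\end{enumerate}
\end{theorem}

\begin{proof}
We use repeatedly that if a nonzero form $\phi$ is supported on $\pi_0$, then $\phi\circ\pi(g)$ is supported on $g^{-1}\pi_0$ and is nonzero there.

(1) By \eqref{eq:lambda}, with $\lambda_i=0$ for $i>s$, the difference $\lambda_{2i-1}-\lambda_{2i}$ is the sum of the $d_j$ over the segments of length exactly $2i-1$. It vanishes by Theorem~\ref{thm:ind}(2), so no segment has odd length. By (Z) applied twice, $\langle\Delta_1^{--},\dots,\Delta_r^{--}\rangle$ is a twist of $\pi^{(k)(k)}$ by a power of $|\det|$, which is trivial on $\mathrm{Sp}_{2n-2k}$.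

(2) Let $z$ be diagonal and equal to a scalar $z_i$ on the block of size $\lambda_i$. For $i\in S$ the positions $i$ and $i+1$ lie in one block, so $\theta(zuz^{-1})=\theta(u)$. Then $L_\pi(\pi(z)\pi(u)v)=L_\pi(\pi(zuz^{-1})\pi(z)v)=\theta(u)L_\pi(\pi(z)v)$, so $L_\pi\circ\pi(z)$ is proportional to $L_\pi$. Comparing supports gives $z^{-1}\pi_0=\pi_0$, that is, $\prod_iz_i^{\lambda_i}\in D_\pi$. Writing $d=\sum_im_i\lambda_i$ with integers $m_i$ and taking $z_i=a^{m_i}$ gives $a^d\in D_\pi$. The number of summands is $[F^\times:D_\pi]$. Finally $n=\sum_i\lambda_{2i}$ by Theorem~\ref{thm:ind}(2), so $d\mid n$.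

(3) For $x\in G_N$, the forms invariant under $x\,\mathrm{Sp}_Nx^{-1}$ are the multiples of $\ell\circ\pi(x^{-1})$, which is supported on $x\pi_0$ by Theorem~\ref{thm:main}. So $x\pi_0$ is the only summand distinguished by $x\,\mathrm{Sp}_Nx^{-1}$, and $x\pi_0=g\pi_0$ if and only if $\det x\in\det(g)D_\pi$. This is the last assertion. Choose $x$ with ${}^txBx=J$. If ${}^thJh=J$, then ${}^t(xhx^{-1})B(xhx^{-1})={}^tx^{-1}\,{}^thJh\,x^{-1}=B$, and the computation reverses, so $\mathrm{Sp}(B)=x\,\mathrm{Sp}_Nx^{-1}$; also $\det x=\operatorname{Pf}(J)\operatorname{Pf}(B)^{-1}$. Since $(tut^{-1})_{i,i+1}=(t_i/t_{i+1})u_{i,i+1}$, we have $\theta_c(u)=\theta(tut^{-1})$, so the $\theta_c$-equivariant forms are the multiples of $L_\pi\circ\pi(t)$, supported on $t^{-1}\pi_0$. Now $x\pi_0=t^{-1}\pi_0$ if and only if $\det(t)\det(x)\in D_\pi$.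

(4) A $G'$-submodule of $\pi$ is a sum of summands $\pi_\alpha$ that is stable under $G'$, that is, a sum over a union of $G'$-orbits. So the irreducible $G'$-submodules are the sums over single orbits, and $\pi|_{G'}$ is their direct sum. The forms $\ell$ and $L_\pi$, each unique up to scalar, are supported on $\pi_0$, so they are nonzero exactly on the orbit sum containing $\pi_0$.
\end{proof}

For $B=J$ and $c=1$ the class in (3) is trivial, which is Theorem~\ref{thm:main}. Changing the form to $B$ while keeping $\theta$ preserves the matching if and only if $\operatorname{Pf}(J)/\operatorname{Pf}(B)\in D_\pi$. We do not claim that the even-length condition in (1) is sufficient for distinction.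

\begin{remark}\label{rem:tests}
The two tests of Section~\ref{sec:expect} can now be read off. From $d\mid n$ we get $F^{\times n}\subset F^{\times d}\subset D_\pi$. Replacing $\psi$ by $x\mapsto\psi(ax)$ does not change the $\lambda_i$, since $\tau(\operatorname{diag}(1_{m-k},a^{k-1},\dots,a,1))$ identifies the two versions of $\tau^{(k)}$; so $\theta$ is replaced by $\theta_c$ with all $c_i=a$. Take $t=\operatorname{diag}(a^{\lambda_i-1},\dots,a,1)$ on the block of size $\lambda_i$. That block has determinant $a^{\lambda_i(\lambda_i-1)/2}$, and because the blocks come in pairs of equal size, $\det t=\prod_ia^{\lambda_{2i}(\lambda_{2i}-1)}\in F^{\times d}\subset D_\pi$. So the summand carrying $\theta$ does not depend on $\psi$.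
\end{remark}

\begin{thebibliography}{9}
\bibitem{BZ76} Bernstein and Zelevinsky, Russian Math. Surveys \textbf{31} (1976).
\bibitem{BZ77} Bernstein and Zelevinsky, Ann. Sci. ENS \textbf{10} (1977).
\bibitem{DP} Sarah Dijols and Dipendra Prasad, \emph{Symplectic models for Unitary groups}, arXiv:1611.01621 (2016).
\bibitem{Z} Zelevinsky, Ann. Sci. ENS \textbf{13} (1980).
\end{thebibliography}
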